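# Lipschitz data in a noisy multiscale shear: how a stochastic transport solution loses its Lipschitz bound

## 1. Lipschitz data carried by a noisy flow: the guess "yes" on three test cases

Take a Lipschitz profile and let it be carried by an irregular velocity field plus white noise. Is the profile at a later time still locally Lipschitz? The first guess is yes: noise is known to help here, and the estimates below miss the Lipschitz bound by very little. We set up the question precisely, then test this guess.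

Fix $T>0$, $d\ge1$, and a $d$-dimensional standard Wiener process $W_t=(W_{1,t},\dots,W_{d,t})^\top$, $0\le t\le T$, on a complete probability space, with augmented natural filtration $\{\mathcal F_t\}$. Write $B_R=\{x\in\mathbb R^d:|x|\le R\}$.

**Definition (Krylov–Röckner class).** A drift $b:[0,T]\times\mathbb R^d\to\mathbb R^d$ is in this class if $b\in L^q(0,T;L^p(\mathbb R^d;\mathbb R^d))$ for some $p\ge2$, $q>2$ with $\frac dp+\frac2q<1$.

Two examples. Any bounded measurable drift with compact support is in the class, since it lies in $L^q(0,T;L^p)$ for all $p,q\in[1,\infty]$ and we may take $p,q$ large. For $d\ge2$ and $0<\gamma<1$, the unbounded drift $|x|^{-\gamma}1_{\{|x|\le1\}}e_1$ is in the class: choose $p\in(d,d/\gamma)$, so that $\gamma p<d$ and the function is in $L^p$, and then $q$ large.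

The stochastic transport equation, in Stratonovich form, is
$$du(t,x)+b(t,x)\cdot\nabla u(t,x)\,dt+\sum_{i=1}^d\partial_{x_i}u(t,x)\circ dW_{i,t}=0,\qquad u(0,x)=u_0(x). \tag{1}$$
Its characteristics are the solutions of the SDE $dX_t=b(t,X_t)\,dt+dW_t$, $X_0=x$. For $b$ in the Krylov–Röckner class we take the following as known. The SDE has a unique strong solution for each $x$, and pathwise uniqueness holds. The solutions form a stochastic flow of homeomorphisms $x\mapsto X_t(x)$ with inverse $X_t^{-1}$. Two known results start the discussion.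

**(a) (Fedrizzi–Flandoli).** If $u_0\in\bigcap_{r\ge1}W^{1,r}(\mathbb R^d)$, then (1) has a unique stochastic strong solution in the sense of Fedrizzi and Flandoli. It is given by
$$u(t,x)=u_0\big(X_t^{-1}(x)\big), \tag{2}$$
and $\mathbb P\big(u(t)\in\bigcap_{r\ge1}W^{1,r}_{loc}(\mathbb R^d)\big)=1$ for every $t\in[0,T]$.

**(b) (a consequence of Rezakhanlou, Corollary 1.1).** If moreover $u_0\in W^{1,\infty}(\mathbb R^d)$, then for every $t\in[0,T]$ and $R>0$ there is $C=C(d,T,p,q,R)>0$ with
$$\mathbb P\Big\{\sup_{x,y\in B_R,\,x\ne y}\frac{|u(t,x)-u(t,y)|}{|x-y|\exp\big(C(\log\frac{2R}{|x-y|})^{\nu}\big)}<+\infty\Big\}=1,\qquad 2\nu=1+\frac dp+\frac2q. \tag{3}$$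

We shall not need the definition of the solution, only formula (2). The question, from Wei, Hu and Yuan, "Stochastic equations with low regularity drifts", arXiv:2310.00421, is the endpoint: let $b$ be in the Krylov–Röckner class and $u_0\in W^{1,\infty}\cap\bigcap_rW^{1,r}$; is it true that $\mathbb P(u(t)\in W^{1,\infty}_{loc}(\mathbb R^d))=1$ for every $t$? Recall that a continuous function is in $W^{1,\infty}_{loc}$ exactly when it is Lipschitz on every ball. The endpoint is not automatic: on $\mathbb R$, $f(x)=x\log|x|$ has $f'=\log|x|+1\in L^r_{loc}$ for every $r<\infty$, yet $|f(x)-f(0)|/|x|=\big|\log|x|\big|$ is unbounded near $0$.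

**Test 1: $b=0$.** Then $X_t(x)=x+W_t$ and $u(t,x)=u_0(x-W_t)$, which is as Lipschitz as $u_0$. The guess passes.

**Test 2: $\int_0^T\|\nabla b(r,\cdot)\|_\infty dr<\infty$.** Two solutions driven by the same path of $W$ differ by a function of time whose derivative is at most $\|\nabla b(r,\cdot)\|_\infty$ times its size. By Gronwall, forward and backward in time, $X_t$ and $X_t^{-1}$ are Lipschitz with constant $\exp\int_0^t\|\nabla b\|_\infty dr$. The guess passes.

**Test 3: one bounded oscillation of high frequency, $d=1$.** Let $[s',s'+\tau]$ be a time interval, $0<A\le1$, $m\ge1$, and let $a:[s',s'+\tau]\to[0,A]$ be smooth, vanishing near both ends, nondecreasing up to its maximum $A$ and nonincreasing afterwards. Consider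
$$dY_r=a(r)\cos(mY_r)\,dr+dB_r,\qquad Y_{s'}=x,$$
with $B$ a Brownian motion. For each path this is a smooth ODE for $Y-B$, so $\eta_r:=\partial_xY_r=\exp\big(-m\int_{s'}^ra\sin(mY)\big)$, where integrals without differential are in $dv$. Gronwall only gives $|\log\eta|\le mA\tau$, which is useless as $m\to\infty$. But Itô's formula can be used to integrate by parts. Since $dY=a\cos(mY)\,dr+dB$ and $a(s')=0$,
$$a(r)\sin(mY_r)=\int_{s'}^ra'\sin(mY)+m\int_{s'}^ra^2\cos^2(mY)+m\int_{s'}^ra\cos(mY)\,dB-\frac{m^2}2\int_{s'}^ra\sin(mY).$$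
Multiply by $2/m$ and solve for $-m\int a\sin(mY)$:
$$\log\eta_r=\frac2m\,a(r)\sin(mY_r)-\frac2m\int_{s'}^ra'\sin(mY)-2D_r-2N_r, \tag{4}$$
$$N_r=\int_{s'}^ra\cos(mY)\,dB,\qquad D_r=\langle N\rangle_r=\int_{s'}^ra^2\cos^2(mY)\le A^2\tau .$$
At the right end $a=0$ and $\int|a'|=2A$, so $\log\eta=-2N-2D-R$ with $|R|\le4A/m$, and $\mathbb EN^2=\mathbb ED\le A^2\tau$. The log-derivative at a fixed point has size at most about $A\sqrt\tau$ *whatever the frequency is*. The noise has beaten the oscillation, and the guess passes again.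

A counterexample, if there is one, must therefore use infinitely many oscillations. By Test 2, it must fail to be spatially Lipschitz with a time-integrable constant. We now put infinitely many copies of Test 3 next to each other in time.

## 2. A drift made of oscillation blocks accumulating at $t=0$

Fix $\rho\in C_c^\infty((0,1))$ with $0\le\rho\le1$, $\rho=1$ on $[\frac14,\frac34]$, nondecreasing on $[0,\frac12]$, nonincreasing on $[\frac12,1]$. Fix $\chi\in C_c^\infty(\mathbb R^d)$ with $0\le\chi\le1$, $\chi=1$ on $B_{20}$, $\operatorname{supp}\chi\subset B_{21}$. Let $\Lambda\ge2$ be a universal integer, whose value is fixed in (11) below. Let $m_k\in\mathbb N$, $A_k>0$, $\tau_k>0$ for $k\ge1$, put $\alpha_k:=A_k\sqrt{\tau_k}$, and assume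

$$\textbf{(H)}\qquad \frac{m_{k+1}}{\Lambda m_k}\in\mathbb N,\quad A_k\le1,\quad\sum_k\tau_k\le\min(T,1),\quad\alpha_k\le\frac1{160},\quad m_k\sqrt{\tau_k}\ge320 .$$

Put $s_k=\sum_{j\ge k}\tau_j\downarrow0$, $I_k=[s_{k+1},s_k]$, $a_k(t)=A_k\,\rho\big((t-s_{k+1})/\tau_k\big)$, and
$$\beta(t,z)=\sum_ka_k(t)\cos(m_kz),\qquad b(t,x)=\chi(x)\beta(t,x_1)e_1\ (t>0),\qquad b(0,\cdot)=0. \tag{5}$$

The blocks are disjoint in time, so $|b|\le1$. The drift has compact support. It is $C^\infty$ on $(0,T]\times\mathbb R^d$, because the blocks accumulate only at $t=0$ and each $a_k$ vanishes near the ends of $I_k$. So $b\in L^q(0,T;L^p)$ for all $p,q\in[1,\infty]$, and $b$ is in the Krylov–Röckner class. If $A_k\to0$, then $|b(t,x)|\le\sup_{k\ge K}A_k$ for $t\le s_K$ shows that $b$ is continuous on $[0,T]\times\mathbb R^d$.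

Time runs from the finest block ($k=\infty$, at $t=0$) to the coarsest. The first condition in (H) separates the scales: with
$$P_k:=\frac{2\pi}{m_k},\qquad p_k:=\frac{P_k}\Lambda, \tag{6}$$
$p_k$ is an integer multiple of $P_{k+1}$, and $m_k\mid m_j$ for $j\ge k$. As $\tau_k\le1$, $m_k\ge320$, so $P_k<1$.

Let $\phi_k:\mathbb R\to\mathbb R$ be the flow over $I_k$, from time $s_{k+1}$ to $s_k$, of $dY=a_k(r)\cos(m_kY)\,dr+dW_{1,r}$, solved pathwise as in Test 3. It is an increasing $C^\infty$ diffeomorphism with $\phi_k(x+P_k)=\phi_k(x)+P_k$. Put $G_k=\log\phi_k'$, a $P_k$-periodic function. Where $\chi=1$, the first coordinate of the flow from time $s_{k+1}$ to $s_n$ is $\Phi_{n,k}:=\phi_n\circ\cdots\circ\phi_k$.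

## 3. A fixed point sees $\sum\alpha_k^2$, a supremum sees $\sum\alpha_k$

A sensible person would now try to prove the guess by bounding moments of $\Phi_{n,k}'$ and $1/\Phi_{n,k}'$. (By (2), $\nabla u(t)$ involves the inverse flow, so small values of $\Phi'$ are the danger.) At a fixed starting point this works perfectly. Fix $z\in\mathbb R$ and add (4) over the blocks $n,\dots,k$ along the trajectory started from $z$ at time $s_{k+1}$. This gives
$$\log\Phi_{n,k}'(z)=-2N-2D-R,\qquad D=\langle N\rangle\le\sum_jA_j^2\tau_j\le\sum_j\tau_j\le1,\qquad|R|\le\sum_j\frac{4A_j}{m_j}\le\frac4{320}\sum_{j\ge1}2^{-(j-1)}=\frac1{40},$$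
where $N$ is the sum of the block integrals. For every real $r$, $e^{-2rN-2r^2D}$ is a mean-one exponential martingale at its final time, the integrand of $N$ being bounded. So
$$\mathbb E\big[\Phi_{n,k}'(z)^r\big]\le e^{|r|/40}\,\mathbb E\big[e^{-2rN-2r^2D}e^{(2r^2-2r)D}\big]\le e^{|r|/40+2|r^2-r|}, \tag{7}$$
uniformly in $z$, $n$, $k$. Positive and negative moments of all orders are bounded, in agreement with (a). Behind this is orthogonality: the contributions of the blocks add up in mean square, and $\sum\alpha_k^2\le\sum\tau_k<\infty$ always.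

The approach stops when the supremum over $z$ is taken. Moments at each point bound every $L^r$ norm of the derivative, never its $L^\infty$ norm. The direct bound is
$$\sup_z|\log\Phi_{n,k}'(z)|\le\sum_{j=n}^k\sup|G_j|,$$
and each term has size $\alpha_j$. So the argument closes when $\sum\alpha_j<\infty$, whereas the constraints only give $\sum\alpha_j^2<\infty$. The choice $A_k=1$, $\tau_k\sim k^{-2}$ makes $\sum\tau_k$ finite and $\sum\alpha_k$ infinite.

Is the loss from $\ell^2$ to $\ell^1$ real? It is if *one* trajectory can pass, in every block, close to a point where $G_j$ is near its minimum. Here the starting point may depend on the path of $W$, and the scales help us. The function $G_j$ varies at scale $P_j$, so it stays near its minimum on a whole interval of length $p_j=P_j/\Lambda$. Since $p_j$ is an integer number of periods of block $j+1$, and the flow $\phi_{j+1}$ commutes with translation by one period, the preimage of that interval under $\phi_{j+1}$ has *exactly* length $p_j$,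 and so contains a minimizer of $G_{j+1}$. We can therefore choose nested intervals from the coarse scale to the fine one, backward in time, and collect a contraction from every block.

One difficulty remains. The nesting stops at some $k$, at time $s_{k+1}>0$, and below that time infinitely many blocks act on the flow. We do not estimate them. Again periodicity does the work: translation by $p_k$ is a symmetry of all the blocks $j\ge k+1$, so two starting points at distance $p_k$ in direction $e_1$ are still at distance exactly $p_k$ at time $s_{k+1}$.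

## 4. The dichotomy at $\sum\alpha_k=\infty$ and its sharper forms

Throughout, $\operatorname{int}B_9$ is the open ball of radius $9$, and $b$ is the drift (5).

**Theorem 1.** Assume (H), and let $0\ne u_0\in C_c^1(\operatorname{int}B_9)$, $t\in(0,T]$.
(i) If $\sum\alpha_k=\infty$, then $\mathbb P(u(t)\in W^{1,\infty}_{loc})=0$. More precisely, a.s., for every $x_0\in\operatorname{int}B_9$ with $\partial_1u_0(x_0)\ne0$, $u(t,\cdot)$ is not Lipschitz in any neighborhood of $X_t(x_0)$.
(ii) If $\sum\alpha_k<\infty$, then a.s. $X_t$ is bi-Lipschitz on $B_{10}$, and $u(t)\in W^{1,\infty}(\mathbb R^d)$.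

**Corollary 2.** For every $d\ge1$ and $T>0$ there is a drift $b$, continuous and compactly supported on $[0,T]\times\mathbb R^d$, $C^\infty$ for $t>0$, in $L^q(0,T;L^p)$ for all $p,q\in[1,\infty]$, such that $\mathbb P(u(t)\in W^{1,\infty}_{loc})=0$ for every nonzero $u_0\in C_c^1(\operatorname{int}B_9)$, in particular for some $u_0\in C_c^\infty(\mathbb R^d)$, and every $t\in(0,T]$. So the answer to the question is no.

*Proof of Corollary 2 from Theorem 1(i).* Let $\theta=\min(T,1)/160^2$, $A_k=k^{-1/4}$, $\tau_k=\frac\theta3k^{-3/2}$, $m_k=\Lambda^{k+k_0}$. Since $\sum k^{-3/2}<1+\int_1^\infty x^{-3/2}dx=3$, we have $\sum\tau_k\le\theta\le\min(T,1)$. Next, $\alpha_k=\sqrt{\theta/3}\,k^{-1}\le\sqrt\theta\le\frac1{160}$, and $m_k\sqrt{\tau_k}=\Lambda^{k+k_0}\sqrt{\theta/3}\,k^{-3/4}\ge320$ for all $k\ge1$ once $k_0$ is large. Finally $m_{k+1}/(\Lambda m_k)=1$. So (H) holds, $A_k\to0$, and $\sum\alpha_k=\infty$. Functions in $C_c^1$ lie in $W^{1,\infty}\cap\bigcap_rW^{1,r}$, so they are admissible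 data. $\square$

**Theorem 3 (the exponent $\frac12$).** Let $h:(0,\infty)\to[0,\infty)$ with $h(y)=o(\sqrt y)$ as $y\to\infty$. There is $b$ as above, continuous on $[0,T]\times\mathbb R^d$, such that for all $u_0\in C_c^1(\operatorname{int}B_9)$ and $t\in(0,T]$, a.s. for every $x_0\in\operatorname{int}B_9$ with $\partial_1u_0(x_0)\ne0$ and every neighborhood $O$ of $X_t(x_0)$,
$$\sup_{y\ne y'\in O,\ |y-y'|<1}\frac{|u(t,y)-u(t,y')|}{|y-y'|\exp\big(h(\log\frac1{|y-y'|})\big)}=\infty .$$
Consequently (take $h(y)=\sqrt y/\log(e+y)$) there is one such $b$ for which the estimate in (b) holds for every exponent $\nu\in(\frac12,1)$, while for every $\nu<\frac12$, $C>0$, $R>0$, $t\in(0,T]$ and $0\ne u_0\in C_c^1(\operatorname{int}B_9)$ it holds with probability $<1$.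

**Theorem 4 (moduli of continuity).** Let $\omega:(0,1]\to(0,1]$ be nondecreasing with $\omega(0+)=0$, $\omega(r)/r$ nonincreasing, and $\int_0^1\omega(r)^2\frac{dr}r=\infty$. Then there is a continuous $b$ as above with $\sup_t|b(t,x)-b(t,y)|\le C\omega(|x-y|)$ for $|x-y|\le1$, for which the conclusion of Theorem 1(i) holds.

An example for Theorem 4 is $\omega(r)=(\log\frac{e^2}r)^{-1/2}$. With $w=\log\frac{e^2}r\ge2$ we have $\omega\le1/\sqrt2$, and $\int_0^1\omega^2\frac{dr}r=\int_2^\infty\frac{dw}w=\infty$. Moreover $\frac{d\log\omega}{d\log r}=\frac1{2w}\le1$, so $\omega(r)/r$ is nonincreasing.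

## 5. One block: the mean contraction and how far it extends in space

**Step 1: three numbers that describe a block.** The purpose is to measure how negative $G_k$ gets, and on how long an interval. Put
$$Z_k=\frac1{P_k}\int_0^{P_k}|G_k|\,dx,\quad Q_k=\Big(P_k\int_0^{P_k}|G_k'|^2dx\Big)^{1/2},\quad v_k=\tfrac12Z_k-\Lambda^{-1/2}Q_k,\quad V_{n,k}=\sum_{j=n}^kv_j .$$
The triples $(Z_k,Q_k,v_k)$ are independent for different $k$, since they are functionals of increments of $W_1$ over non-overlapping intervals. By Cauchy–Schwarz and periodicity,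
$$|G_k(y)-G_k(y')|\le\Big(\frac{|y-y'|}{P_k}\Big)^{1/2}Q_k\quad(|y-y'|\le P_k),\qquad\sup|G_k|\le Z_k+Q_k. \tag{8}$$
For the second bound, $|G_k|\le Z_k$ at some point, and every point is within $P_k$ of a translate of it. Next,
$$-\min G_k\ge\tfrac12Z_k. \tag{9}$$
Indeed $\phi_k(x+P_k)=\phi_k(x)+P_k$ gives $P_k=\int_0^{P_k}\phi_k'=\int_0^{P_k}e^{G_k}\ge\int_0^{P_k}(1+G_k)$, so $\int_0^{P_k}G_k\le0$. Hence the negative part satisfies $\int_0^{P_k}G_k^-=\frac12\int_0^{P_k}(|G_k|-G_k)\ge\frac12\int_0^{P_k}|G_k|$, so $\max G_k^-\ge\frac12Z_k$. If $Z_k>0$ this is (9). If $Z_k=0$, then $G_k\equiv0$ and (9) is trivial.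

So a block contracts by at least $e^{-Z_k/2}$ somewhere, and within distance $p_k$ of that place still by at least $e^{-v_k}$. It remains to see that $v_k$ has mean of order $\alpha_k$.

**Lemma 5.** There is a universal $C_1\ge1$ with $\mathbb EZ_k\ge\frac{\alpha_k}{40}$, $\ \mathbb EZ_k^2\le C_1^2\alpha_k^2$, $\ \mathbb EQ_k^2\le C_1^2\alpha_k^2$. Only the last four conditions in (H) are used.

*Proof.* Drop the index $k$, write $I=[s',s'+\tau]$, $B=W_1$, and fix the initial point $x$. We are in the setting of Test 3, with (4) available. From the shape of $\rho$: $a$ vanishes at the ends of $I$, $0\le a\le A$, $\int|a'|=2A$, $\int|(a^2)'|=2A^2$, $\int a^2\ge\frac12A^2\tau$. From (H): $m\sqrt\tau\ge320$, $m\ge320$, $A\sqrt\tau\le\frac1{160}$. We write $G=G(x)=\log\eta_{s'+\tau}$.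

**Step 2: second moment of $\eta_r$ for all $r\in I$.** This is needed for $Q$. By (4), $\log\eta_r\le\frac{2A}m+\frac{4A}m-2D_r-2N_r$, so $\eta_r^2\le e^{12A/m}e^{-4N_r-4D_r}=e^{12A/m}e^{-4N_r-8D_r}e^{4D_r}$. As $e^{-4N_r-8D_r}$ is a martingale of mean $1$ and $D_r\le A^2\tau$,
$$\mathbb E\eta_r^2\le e^{12A/m+4A^2\tau}\le e, \tag{10}$$
because $\frac{12}{320}+\frac4{160^2}<1$.

**Step 3: upper bound for $Z$.** At the right end of $I$, (4) reads $G=-2N-2D-R$ with $|R|\le4A/m$. With $\mathbb EN^2=\mathbb ED\le A^2\tau$ and $D^2\le A^4\tau^2$,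
$$\mathbb EG^2\le3\Big(4A^2\tau+4A^4\tau^2+\frac{16A^2}{m^2}\Big)\le A^2\tau\Big(12+\frac{12}{160^2}+\frac{48}{320^2}\Big)\le13A^2\tau .$$
By Cauchy–Schwarz in $x$, $\mathbb EZ^2\le P^{-1}\int_0^P\mathbb EG(x)^2dx\le13A^2\tau$.

**Step 4: lower bound for $Z$.** We show that the martingale $N$ is really of size $A\sqrt\tau$. Start from
$$\mathbb EN^2=\tfrac12\int a^2+\tfrac12\,\mathbb E\int a^2\cos(2mY).$$
The last term is small because $\cos(2mY)$ oscillates fast. Itô's formula for $a^2\cos(2mY)$, which vanishes at both ends, gives after taking expectations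
$$2m^2\,\mathbb E\int a^2\cos(2mY)=\mathbb E\int(a^2)'\cos(2mY)-2m\,\mathbb E\int a^3\sin(2mY)\cos(mY),$$
so $|\mathbb E\int a^2\cos(2mY)|\le\frac{2A^2+2mA^3\tau}{2m^2}=\frac{A^2}{m^2}+\frac{A^3\tau}m$. Therefore
$$\mathbb EN^2\ge A^2\tau\Big(\frac14-\frac1{2m^2\tau}-\frac A{2m}\Big)\ge\frac18A^2\tau .$$
Itô's formula for $N^4$ (with bounded integrand $a\cos(mY)$, so that the stochastic integral has mean zero) gives
$$\mathbb EN^4=6\,\mathbb E\int N_r^2\,d\langle N\rangle_r\le6\int A^2\cdot A^2(r-s')\,dr=3A^4\tau^2 .$$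
Hölder's inequality $\mathbb EN^2\le(\mathbb E|N|)^{2/3}(\mathbb EN^4)^{1/3}$ yields
$$\mathbb E|N|\ge\frac{(\mathbb EN^2)^{3/2}}{(\mathbb EN^4)^{1/2}}\ge\frac{A\sqrt\tau}{8^{3/2}\sqrt3}=\frac{A\sqrt\tau}{16\sqrt6}\ge\frac{A\sqrt\tau}{40}.$$
Finally, with $2A^2\tau\le\frac2{160}A\sqrt\tau$ and $\frac{4A}m=\frac4{m\sqrt\tau}A\sqrt\tau\le\frac4{320}A\sqrt\tau$,
$$\mathbb E|G(x)|\ge2\,\mathbb E|N|-2A^2\tau-\frac{4A}m\ge A\sqrt\tau\Big(\frac1{20}-\frac1{80}-\frac1{80}\Big)=\frac1{40}A\sqrt\tau ,$$
and averaging over $x\in[0,P]$ gives $\mathbb EZ\ge\alpha/40$.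

**Step 5: bound for $Q$.** The derivative $G'$ should have size $mA\sqrt\tau$ and no worse. Pathwise, $G=-m\int a\sin(mY)$ and $\partial_xY=\eta$, so $G'(x)=-m^2\int a\cos(mY)\,\eta$. We integrate by parts as in Test 3. With $d\eta=-ma\sin(mY)\eta\,dr$, Itô's formula for $a\cos(mY)\eta$, which vanishes at both ends, gives
$$0=\int a'\cos(mY)\eta-m\int a^2\sin(2mY)\eta-m\int a\sin(mY)\eta\,dB-\frac{m^2}2\int a\cos(mY)\eta .$$
(The second term collects $-ma^2\sin(mY)\cos(mY)\eta$ twice: once from the drift of $Y$, once from $d\eta$.) Hence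
$$G'=-2\int a'\cos(mY)\eta+2m\int a^2\sin(2mY)\eta+2m\int a\sin(mY)\eta\,dB .$$
Here $\eta\le e^{mA\tau}$ is bounded, so the stochastic integral is square integrable, with second moment at most $\int a^2\,\mathbb E\eta^2$. By Minkowski's inequality and (10), $(\mathbb E|G'|^2)^{1/2}\le e^{1/2}(4A+2mA^2\tau+2mA\sqrt\tau)$, so
$$\mathbb E|G'|^2\le12e\big(4A^2+m^2A^4\tau^2+m^2A^2\tau\big)\le24e\,m^2A^2\tau ,$$
since $4A^2\le\frac4{320^2}m^2A^2\tau$ and $A^4\tau^2\le\frac1{160^2}A^2\tau$. Thus $\mathbb EQ^2\le P^2\cdot24e\,m^2A^2\tau=96\pi^2e\,A^2\tau$, as $Pm=2\pi$. The choice $C_1^2=96\pi^2e$ serves all bounds. $\square$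

**Step 6: choice of $\Lambda$.** We make $\Lambda$ so large that the loss $\Lambda^{-1/2}Q_k$ is dominated by the gain $\frac12Z_k$ in mean. Since $C_1$ does not depend on $\Lambda$, we may now fix a universal integer
$$\Lambda\ge\max\{2,(160C_1)^2\}. \tag{11}$$
Then, with $C_2=3C_1^2$,
$$\mathbb Ev_k\ge\frac{\alpha_k}{80}-\Lambda^{-1/2}C_1\alpha_k\ge\frac{\alpha_k}{160},\qquad\operatorname{Var}v_k\le\mathbb E\Big[\tfrac12Z_k^2+\tfrac2\Lambda Q_k^2\Big]\le C_2\alpha_k^2. \tag{12}$$

## 6. The flow near time zero and its exact translation symmetry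

**Step 1: pathwise factorization away from $t=0$.** The singular behavior is at $t=0$ only, and this step isolates it. For $0<s\le t\le T$ let $X_{s,t}$ be the pathwise flow of $d\xi=b\,dr+dW$ from time $s$ to $t$. On $[s,T]$ the drift is smooth with bounded gradient, so $X_{s,t}$ is a diffeomorphism. As in Test 2, $X_{s,t}$ and $X_{s,t}^{-1}$ are Lipschitz with constant $C_{s,t}=\exp\int_s^t\|\nabla b(r,\cdot)\|_\infty dr<\infty$. For a fixed $x$, a.s. the path $r\mapsto X_r(x)$ solves this ODE on $[s,T]$, so $X_t(x)=X_{s,t}(X_s(x))$. This holds a.s. for all rational $x$ at once, and both sides are continuous in $x$. So for fixed $s\le t$, a.s.,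
$$X_t=X_{s,t}\circ X_s\quad\text{on }\mathbb R^d. \tag{13}$$
Fix $t\in(0,T]$ from now on. Almost sure statements concern the countably many times $t$ and $s_k$, and are obtained for rational $x$ first and for all $x$ by continuity. In this way, since $b$ is parallel to $e_1$ and $|b|\le1$, a.s. for all $x$ and $s\in\{t,s_1,s_2,\dots\}$,
$$X_s(x)_i=x_i+W_{i,s}\quad(i\ge2),\qquad|X_s(x)-x|\le s+|W_s|. \tag{14}$$

**Step 2: removing the cutoff.** Let $\Omega_s=\{\sup_{r\le s}|W_r|\le1\}$. These events increase to an event of probability $1$ as $s\downarrow0$. On $\Omega_{s_n}$, for rational $x\in B_{10}$ and $r\le s_n\le1$, a.s. $|X_r(x)|\le10+1+1=12$, and there $\chi=1$. So the first coordinate solves $dY=\beta(r,Y)\,dr+dW_{1,r}$ on $[s_{k+1},s_n]$. By continuity in $x$, a.s. on $\Omega_{s_n}$,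
$$X_{s_n}(x)_1=\Phi_{n,k}\big(X_{s_{k+1}}(x)_1\big),\qquad\Phi_{n,k}=\phi_n\circ\cdots\circ\phi_k,\qquad\forall x\in B_{10},\ k\ge n. \tag{15}$$

**Lemma 6.** Let $k\ge1$ and let $p\in(0,1]$ be an integer multiple of $P_k$. A.s. on $\Omega_{s_k}$: $X_{s_k}(x+pe_1)=X_{s_k}(x)+pe_1$ for all $x\in B_{10}$.

This controls infinitely many blocks with no estimate at all. The proof compares two solutions of the SDE from the same starting point. On $(0,s_k]$ the drift need not be Lipschitz in a uniform way, so we cannot use ODE uniqueness, and must use pathwise uniqueness for the SDE. For that the competitor has to be an adapted solution on all of $[0,T]$, not only on $\Omega_{s_k}$; this is the reason for the stopping time below.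

*Proof.* Fix $x\in B_{10}$ and let $\sigma=s_k\wedge\inf\{r:|X_r(x)|\ge15\}$, a stopping time with $\sigma>0$. Put $\hat X_r=X_r(x)+pe_1$ for $r\le\sigma$ and $\hat X_r=X_{\sigma,r}(X_\sigma(x)+pe_1)$ for $r>\sigma$. Equivalently, for $r>0$,
$$\hat X_r=X_{\sigma\wedge r,\,r}\big(X_{\sigma\wedge r}(x)+pe_1\big).$$
This is adapted, because $(s,\xi,W)\mapsto X_{s,r}(\xi)$ is continuous on $(0,r]\times\mathbb R^d\times C([0,r])$ and depends only on $W|_{[0,r]}$.

We check that $\hat X$ solves the SDE from $x+pe_1$. For $0<v\le s_k$ only blocks $j\ge k$ are active, and $m_jp\in2\pi\mathbb Z$ because $m_k\mid m_j$ and $m_kp\in2\pi\mathbb Z$. So $b(v,y+pe_1)=b(v,y)$ whenever $y,y+pe_1\in B_{20}$. For $v\le\sigma$ we have $X_v(x)\in B_{15}$ and $X_v(x)+pe_1\in B_{16}$, so $\hat X$ satisfies the equation up to $\sigma$. After $\sigma$ it does so by the definition of $X_{\sigma,r}$. Hence $\hat X_r=x+pe_1+\int_0^rb(v,\hat X_v)\,dv+W_r$ for all $r$, and by pathwise uniqueness $\hat X_r=X_r(x+pe_1)$ a.s. On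 $\Omega_{s_k}$ we have $|X_r(x)|\le12$ for $r\le s_k$, so $\sigma=s_k$, and the claim follows for this $x$. It then holds a.s. for all $x$ in a countable dense subset of $B_{10}$, hence for all $x\in B_{10}$ by continuity. $\square$

## 7. Nested intervals: two nearby points strongly contracted

**Proposition 7.** Almost surely on $\Omega_{s_n}$, for every $x_0\in B_9$ and every $k\ge n$ there is $x$ such that $x$ and $x+p_ke_1$ lie on the segment $S_n=[x_0,x_0+P_ne_1]$ and
$$|X_{s_n}(x+p_ke_1)-X_{s_n}(x)|\le e^{-V_{n,k}}p_k. \tag{16}$$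

*Proof.* We work outside one null set, off which (14), (15), the homeomorphism property at the times $s_j$, and Lemma 6 for all indices and all admissible $p$ hold. Note $S_n\subset B_{10}$, as $P_n<1$.

**Step 1: the target interval at time $s_n$.** We find an interval of exactly one coarse period to start the nesting. By Lemma 6 with $p=P_n$, $X_{s_n}(x_0+P_ne_1)=X_{s_n}(x_0)+P_ne_1$. By (14) the coordinates $i\ge2$ of $X_{s_n}$ are constant on $S_n$, so injectivity of $X_{s_n}$ makes $x\mapsto X_{s_n}(x)_1$ continuous and injective on $S_n$, hence strictly monotone. It maps $S_n$ onto $K_{n-1}:=[y_0,y_0+P_n]$, where $y_0=X_{s_n}(x_0)_1$.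

**Step 2: choosing the intervals from coarse to fine.** For $j=n,\dots,k$ we construct closed intervals $K_j$ of length $p_j$ with
$$\phi_j(K_j)\subset K_{j-1},\qquad G_j\le-v_j\ \text{ on }K_j .$$
Given $K_{j-1}$, its length is a positive integer multiple of $P_j$: it is $P_n$ if $j=n$, and $p_{j-1}$ if $j>n$. Since $\phi_j^{-1}$ commutes with translation by $P_j$, the interval $\phi_j^{-1}(K_{j-1})$ has the same length as $K_{j-1}$. That length is at least $P_j$, so it contains a minimizer $y^*$ of the $P_j$-periodic function $G_j$. As the length is at least $P_j\ge2p_j$, one of $[y^*-p_j,y^*]$, $[y^*,y^*+p_j]$ lies in it; call it $K_j$. By (8) and (9), on $K_j$,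
$$G_j\le G_j(y^*)+\Big(\frac{p_j}{P_j}\Big)^{1/2}Q_j\le-\tfrac12Z_j+\Lambda^{-1/2}Q_j=-v_j .$$

**Step 3: the contractions multiply.** Let $\Phi=\Phi_{n,k}$ and $K_k=[\kappa,\kappa+p_k]$. For $z\in K_k$ the chain rule gives $\log\Phi'(z)=\sum_{j=n}^kG_j\big(\phi_{j+1}\circ\cdots\circ\phi_k(z)\big)$, and the $j$-th argument lies in $K_j$. So $\Phi'\le e^{-V_{n,k}}$ on $K_k$, and $\Phi(K_k)\subset K_{n-1}$.

**Step 4: back to time $0$.** We find starting points that arrive at the ends of $K_k$ at time $s_{k+1}$, and show that they are exactly $p_k$ apart. By (15) and Step 1, $\{X_{s_{k+1}}(x)_1:x\in S_n\}=\Phi^{-1}(K_{n-1})\supset K_k$. Choose $x,\tilde x\in S_n$ with $X_{s_{k+1}}(x)_1=\kappa$ and $X_{s_{k+1}}(\tilde x)_1=\kappa+p_k$. As $p_k$ is an integer multiple of $P_{k+1}$ and $\Omega_{s_n}\subset\Omega_{s_{k+1}}$, Lemma 6 at time $s_{k+1}$ gives $X_{s_{k+1}}(x+p_ke_1)=X_{s_{k+1}}(x)+p_ke_1$. Its first coordinate is $\kappa+p_k$, and by (14) its other coordinates agree with those of $X_{s_{k+1}}(\tilde x)$,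 since $x$ and $\tilde x$ both lie on $S_n$. So it equals $X_{s_{k+1}}(\tilde x)$, and $\tilde x=x+p_ke_1$ by injectivity. Finally (14) and (15) give
$$|X_{s_n}(\tilde x)-X_{s_n}(x)|=\Phi(\kappa+p_k)-\Phi(\kappa)\le e^{-V_{n,k}}p_k.\qquad\square$$

## 8. Proof of the dichotomy

**Step 1 (for (i)): $V_{n,k}$ is unbounded in $k$.** Suppose $\sum\alpha_k=\infty$. Fix $n$ and let $S_{n,k}=\sum_{j=n}^k\alpha_j\to\infty$. By (12), independence and $\alpha_j\le\frac1{160}$, $\mathbb EV_{n,k}\ge\frac{S_{n,k}}{160}$ and $\operatorname{Var}V_{n,k}\le C_2\sum_{j=n}^k\alpha_j^2\le\frac{C_2S_{n,k}}{160}$. Chebyshev's inequality gives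
$$\mathbb P\Big(V_{n,k}\le\frac{S_{n,k}}{320}\Big)\le\frac{320^2}{S_{n,k}^2}\cdot\frac{C_2S_{n,k}}{160}=\frac{640\,C_2}{S_{n,k}}\to0 .$$
With $E_k=\{V_{n,k}>S_{n,k}/320\}$, $\mathbb P(\limsup_kE_k)\ge\limsup_k\mathbb P(E_k)=1$. So a.s. $\limsup_kV_{n,k}=\infty$, for all $n$ simultaneously.

**Step 2 (for (i)): contraction of the flow is expansion of the solution.** Take a path in the resulting event of full measure, off the null sets of Sections 6 and 7. It lies in $\Omega_{s_n}$ for all large $n$. Let $x_0\in\operatorname{int}B_9$ with $c_0:=\frac12|\partial_1u_0(x_0)|>0$, and let $O$ be a neighborhood of $X_t(x_0)$. The segments $S_n=[x_0,x_0+P_ne_1]$ shrink to $x_0$, so we may choose $n$ so large that $s_n\le t$, the path is in $\Omega_{s_n}$, $X_t(S_n)\subset O$, and $|\partial_1u_0|\ge c_0$ with constant sign on $S_n$. For $k\ge n$ take $x=x^{(k)}$ from Proposition 7, and put $y=X_t(x)$, $y'=X_t(x+p_ke_1)$, two distinct points of $O$. By (13), $X_t=X_{s_n,t}\circ X_{s_n}$. With (16) and (2),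
$$0<|y-y'|\le C_{s_n,t}\,e^{-V_{n,k}}p_k,\qquad|u(t,y)-u(t,y')|=|u_0(x)-u_0(x+p_ke_1)|\ge c_0p_k. \tag{17}$$
The difference quotients are at least $c_0C_{s_n,t}^{-1}e^{V_{n,k}}$, and these are unbounded in $k$ for this fixed $n$. So $u(t,\cdot)$ is not Lipschitz on $O$.

**Step 3 (for (i)): conclusion.** A nonzero $u_0\in C_c^1(\operatorname{int}B_9)$ has $\partial_1u_0(x_0)\ne0$ for some $x_0\in\operatorname{int}B_9$: otherwise it would be constant on lines parallel to $e_1$, hence zero. Since $u(t,\cdot)$ is continuous, $u(t)\in W^{1,\infty}_{loc}$ would make it Lipschitz on every ball, which a.s. fails near $X_t(x_0)$. So $\mathbb P(u(t)\in W^{1,\infty}_{loc})=0$.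

**Step 4 (for (ii)): the sum of suprema is finite.** Suppose $\sum\alpha_k<\infty$. This is where the first approach of Section 3 closes. By (8) and Lemma 5, $\mathbb E\sum_k\sup|G_k|\le\sum_k(\mathbb EZ_k+\mathbb EQ_k)\le2C_1\sum_k\alpha_k<\infty$, so $\Gamma:=\sum_k\sup|G_k|<\infty$ a.s.

**Step 5 (for (ii)): bi-Lipschitz bounds down to time $0$.** For a.e. path choose $n$ with $s_n\le t$ and the path in $\Omega_{s_n}$. Since $e^{-\Gamma}\le\Phi_{n,k}'\le e^\Gamma$, (15) gives for $x,x'\in B_{10}$ and $k\ge n$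
$$e^{-\Gamma}|X_{s_{k+1}}(x)_1-X_{s_{k+1}}(x')_1|\le|X_{s_n}(x)_1-X_{s_n}(x')_1|\le e^\Gamma|X_{s_{k+1}}(x)_1-X_{s_{k+1}}(x')_1| .$$
As $k\to\infty$, $X_{s_{k+1}}(x)\to x$ by (14), so the outer terms tend to $e^{\mp\Gamma}|x_1-x_1'|$. The differences of the other coordinates are unchanged by (14). So $e^{-\Gamma}|x-x'|\le|X_{s_n}(x)-X_{s_n}(x')|\le e^\Gamma|x-x'|$. Composing with the bi-Lipschitz map $X_{s_n,t}$ shows that $X_t$ is bi-Lipschitz on $B_{10}$.

**Step 6 (for (ii)): global Lipschitz bound.** By Step 5, $u(t)=u_0\circ X_t^{-1}$ is Lipschitz on the compact set $X_t(B_{10})$. It vanishes outside $X_t(B_9)$, a compact subset of the open set $X_t(\operatorname{int}B_{10})$, so $X_t(B_9)$ has a distance $\delta>0$ to the complement of $X_t(B_{10})$. Take two points. If both are in $X_t(B_{10})$, the Lipschitz bound applies. If one is in $X_t(B_9)$ and the other outside $X_t(B_{10})$, the values differ by at most $\|u_0\|_\infty\le\frac{\|u_0\|_\infty}\delta$ times the distance. In all other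 cases both values are $0$. So $u(t)$ is bounded and globally Lipschitz. This proves Theorem 1, and with it Corollary 2. $\square$

## 9. Proof of Theorem 3: tuning the blocks to reach the exponent $\frac12$

In (17) the quotient grows like $e^{V_{n,k}}$ while $|y-y'|\approx e^{-V_{n,k}}p_k$. To get a quantitative statement we need $V_{n,k}$ close to $\sqrt{\log(1/p_k)}$. Equal blocks do this: with $n_i$ blocks of equal size in a fixed total time, $\sum\alpha_k$ is of order $\sqrt{n_i}$, while $\log(1/p_k)$ is of order $n_i$.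

**Step 1: the parameters.** Let $\varepsilon(y)=\sup_{z\ge y}h(z)/\sqrt z$, which is finite for $y\ge y_0$, nonincreasing, and tends to $0$. Let $\theta=\min(T,1)/160^2$. With $N_0=0$ and $N_i=N_{i-1}+n_i$, choose inductively integers $1\le n_1\le n_2\le\cdots$, so large that $n_i\ge\max(N_{i-1},y_0,1)$ and
$$\Lambda^{n_i}\sqrt\theta\,2^{-i}n_i^{-1/2}\ge320,\qquad\sqrt\theta\,4^{-i}\sqrt{n_i}\ge2^i,\qquad\varepsilon(n_i)\le1,\qquad2\varepsilon(n_i)\sqrt{\log\Lambda}\le\frac{\sqrt\theta\,4^{-i}}{1280}.$$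
For $N_{i-1}<k\le N_i$ put $A_k=2^{-i}$, $\tau_k=\theta4^{-i}/n_i$, $m_k=\Lambda^{k+n_i}$.

We check (H). The number $m_{k+1}/(\Lambda m_k)$ is $1$ inside a group, and $\Lambda^{n_{i+1}-n_i}$ for $k=N_i$. Next, $\sum_k\tau_k=\theta\sum_i4^{-i}\le\theta$, and $\alpha_k=\sqrt\theta\,4^{-i}n_i^{-1/2}\le\sqrt\theta\le\frac1{160}$. The last condition follows from $m_k\sqrt{\tau_k}=\Lambda^{k+n_i}\sqrt\theta\,2^{-i}n_i^{-1/2}\ge320$. Also $A_k\to0$, so $b$ is continuous. Moreover $\sum_k\alpha_k^2=\theta\sum_i16^{-i}\le1$, and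
$$\mu_i:=\frac1{160}\sum_{N_{i-1}<k\le N_i}\alpha_k=\frac1{160}\sqrt\theta\,4^{-i}\sqrt{n_i}\ge\frac{2^i}{160}.$$

**Step 2: $V_{n,N_i}\ge\mu_i/2$ for all large $i$.** For fixed $n$ and all $i$ with $N_{i-1}\ge n$, (12) and independence give $\mathbb EV_{n,N_i}\ge\mu_i$ and $\operatorname{Var}V_{n,N_i}\le C_2$. So $\mathbb P(V_{n,N_i}<\mu_i/2)\le4C_2/\mu_i^2$, which is summable. By Borel–Cantelli, a.s. for every $n$, $V_{n,N_i}\ge\mu_i/2$ for all large $i$.

**Step 3: the quotient.** Argue as in Section 8, Step 2, up to (17), now with $k=N_i$. Let $L=\log(1/p_k)=(N_i+n_i+1)\log\Lambda-\log2\pi$. Since $n_i\le N_i\le2n_i$ and $\Lambda\ge160^2$, we have $\log\Lambda>\log2\pi$ and $n_i\le L\le4n_i\log\Lambda$. Let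
$$\ell=\log\frac{p_k}{|y-y'|}\ge V_{n,N_i}-\log C_{s_n,t}\ge\frac{\mu_i}2-\log C_{s_n,t},$$
positive for large $i$. Then $\log\frac1{|y-y'|}=\ell+L\ge n_i\ge y_0$, in particular $|y-y'|<1$. Using $\sqrt\ell\le\frac\ell2+\frac12$,
$$h(\ell+L)\le\varepsilon(n_i)\sqrt{\ell+L}\le\varepsilon(n_i)\big(\sqrt\ell+\sqrt L\big)\le\frac\ell2+\frac12+2\varepsilon(n_i)\sqrt{n_i\log\Lambda}\le\frac\ell2+\frac12+\frac{\mu_i}8 ,$$
because $2\varepsilon(n_i)\sqrt{\log\Lambda}\sqrt{n_i}\le\frac{\sqrt\theta4^{-i}\sqrt{n_i}}{1280}=\frac{160\mu_i}{1280}$. By (17) the quotient in Theorem 3 is at least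
$$c_0\exp\big(\ell-h(\ell+L)\big)\ge c_0\exp\Big(\frac\ell2-\frac12-\frac{\mu_i}8\Big)\ge c_0\exp\Big(\frac{\mu_i}4-\frac12\log C_{s_n,t}-\frac12-\frac{\mu_i}8\Big)\to\infty .$$
This proves the first part, and along the way $|y-y'|\to0$.

**Step 4: the statement about $\nu$.** Take $h(y)=\sqrt y/\log(e+y)$ and the corresponding $b$. For $\nu\in(\frac12,1)$ choose $p=q=(d+2)/(2\nu-1)$. Then $p=q>d+2$ and $\frac dp+\frac2q=2\nu-1<1$. As $b\in L^q(0,T;L^p)$, the estimate is exactly (b).

Now let $\nu<\frac12$, $C,R>0$, $0\ne u_0\in C_c^1(\operatorname{int}B_9)$, and fix $x_0\in\operatorname{int}B_9$ with $\partial_1u_0(x_0)\ne0$. For large $y$, $C(\log2R+y)^\nu\le h(y)$. On $\{|X_t(x_0)|<R\}$ apply Step 3 with a neighborhood $O\subset B_R$ of $X_t(x_0)$. The pairs found there have $|y-y'|\to0$, so with $\log\frac{2R}{|y-y'|}=\log2R+\log\frac1{|y-y'|}$ the supremum in (3) with this $\nu$ and $C$ is a.s. infinite on this event.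

The event has positive probability. By Girsanov, as $b$ is bounded, there is a probability measure equivalent to $\mathbb P$ under which $X_\cdot(x_0)-x_0$ is a Wiener process, so the law of $X_t(x_0)$ is equivalent to a nondegenerate Gaussian law. Hence the estimate holds with probability $<1$. $\square$

## 10. Proof of Theorem 4: amplitudes prescribed by a modulus of continuity

**Step 1: the parameters.** We want amplitude $\omega(1/m_k)$ at frequency $m_k$, so that every block respects the modulus, and then $\tau_k$ as small as the divergence of $\sum\alpha_k$ permits. Let $\theta=\min(T,1)/160^2$ and $\mathcal K=\{k\ge k_0:\omega(\Lambda^{-k})\ge1/k\}$ with $k_0\ge1$ to be chosen. For $k\in\mathcal K$ put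
$$m_k=\Lambda^k,\qquad A_k=\omega(\Lambda^{-k})\le1,\qquad S_k=1+\sum_{j\in\mathcal K,\,j\le k}A_j^2\le1+k,\qquad\tau_k=\theta\frac{A_k^2}{S_k^2},$$
and index the blocks by $\mathcal K$ in increasing order.

**Step 2: $\sum_{\mathcal K}A_k^2=\infty$.** Since $\omega$ is nondecreasing, $\int_{\Lambda^{-k-1}}^{\Lambda^{-k}}\omega^2\frac{dr}r\le\omega(\Lambda^{-k})^2\log\Lambda$, so $\sum_k\omega(\Lambda^{-k})^2=\infty$. The indices $k\ge k_0$ outside $\mathcal K$ contribute at most $\sum k^{-2}<\infty$, and those below $k_0$ are finitely many. In particular $\mathcal K$ is infinite.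

**Step 3: (H) and the divergence of $\sum\alpha_k$.** Successive frequencies have ratio $\Lambda^l$ with an integer $l\ge1$. Let $S_{k-}=S_k-A_k^2$ be the preceding partial sum (with $S_{k-}=1$ for the first index). Then $\frac{A_k^2}{S_k^2}\le\frac{A_k^2}{S_{k-}S_k}=\frac1{S_{k-}}-\frac1{S_k}$, so by telescoping $\sum\tau_k\le\theta$. Next, $\alpha_k=A_k\sqrt{\tau_k}=\sqrt\theta\,A_k^2/S_k\le\sqrt\theta\le\frac1{160}$. Since $A_k\ge1/k$ and $S_k\le1+k$, $m_k\sqrt{\tau_k}=\Lambda^k\sqrt\theta A_k/S_k\ge\Lambda^k\sqrt\theta\,k^{-1}(1+k)^{-1}\ge320$ for all $k\ge k_0$ if $k_0$ is large. So (H) holds.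

Finally $\sum\alpha_k=\sqrt\theta\sum_{\mathcal K}A_k^2/S_k=\infty$ by the Abel–Dini theorem: for $M<M'$ in $\mathcal K$,
$$\sum_{k\in\mathcal K,\,M<k\le M'}\frac{A_k^2}{S_k}\ge\frac{S_{M'}-S_M}{S_{M'}}\to1\quad(M'\to\infty),$$
so the tails of the series do not tend to $0$. Theorem 1(i) applies. Since $A_k\to0$ by $\omega(0+)=0$, $b$ is continuous.

**Step 4: the modulus of $b$.** Let $0<r=|x-y|\le1$. On block $k$, $|\beta(t,x_1)-\beta(t,y_1)|\le A_k\min(2,m_kr)$ with $A_k=\omega(1/m_k)$. If $r\ge1/m_k$, this is at most $2\omega(1/m_k)\le2\omega(r)$. If $r<1/m_k$, it is at most $m_kr\,\omega(1/m_k)\le\omega(r)$, since $\omega(r)/r$ is nonincreasing. Multiplication by $\chi$ adds at most $\|\nabla\chi\|_\infty r\le\|\nabla\chi\|_\infty\,\omega(r)/\omega(1)$, because $|\beta|\le1$ and $\omega(r)/r\ge\omega(1)$. At $t=0$, $b$ vanishes. So $\sup_t|b(t,x)-b(t,y)|\le(2+\|\nabla\chi\|_\infty/\omega(1))\,\omega(r)$. $\square$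

For comparison, not used above: if $b\in L^\infty(0,T;C_b^\alpha)$ for some $\alpha>0$, the flow consists of $C^1$ diffeomorphisms (Flandoli–Gubinelli–Priola, Invent. Math. 180 (2010)), so for $C_c^1$ data the solution is Lipschitz. By Theorem 4, mere continuity of $b$, or even the modulus $(\log\frac{e^2}r)^{-1/2}$, is not enough. Nothing is claimed here about whether $\int_0\omega^2\,\frac{dr}r<\infty$ is sufficient.
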